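# Refocussing space-times and cohomology rings with one generator

## The rational cohomology of a Cauchy surface

**Theorem A.** Let $(X^{m+1},g)$, $m>1$, be connected, time-oriented, globally hyperbolic and refocussing, with Cauchy surface $M$. Let $\widetilde M$ be the universal cover of $M$. Then $H^*(\widetilde M;\mathbb Q)\cong H^*(S^m;\mathbb Q)$, or $H^*(\widetilde M;\mathbb Q)\cong\mathbb Q[x]/(x^{n+1})$ with $\deg x=d$ even and $nd=m$. In all cases $H^*(M;\mathbb Q)$ is generated by one element.

Let me unpack the words. A ring is *generated by one element* if it is generated, as a unital $\mathbb Q$-algebra, by one homogeneous element; the element $0$ is allowed, so the ring $\mathbb Q$ qualifies. Here $X$ and $g$ are smooth and $g$ is Lorentzian of signature $(-,+,\dots,+)$. A nonzero tangent vector $v$ is *timelike*, *null* or *causal* if $g(v,v)<0$, $=0$ or $\le 0$, and a curve is called so when its velocity is. A time orientation tells us which causal vectors point to the future. As usual, $I^+(y)$ is the set of points reached from $y$ by future timelike curves, $I^-(y)$ is defined with the past in place of the future, and both sets are open.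 A *Cauchy surface* is a topological hypersurface met exactly once by every inextendible timelike curve, and $X$ is *globally hyperbolic* if it has one. Global hyperbolicity implies strong causality: every point has arbitrarily small open neighbourhoods that no causal curve meets in a disconnected set. Null geodesics are always maximally extended; they are the light rays.

**Definition (refocussing, after Low).** A strongly causal $(X,g)$ is *refocussing at* $x$ if there is an open neighbourhood $U$ of $x$ such that for every open neighbourhood $V\subset U$ of $x$ there is a point $y\notin U$ such that all null geodesics through $y$ enter $V$. It is *refocussing* if it is refocussing at some $x$.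

The point $y$ may depend on $V$, and the rays from $y$ only have to come close to $x$; they need not pass through it. The basic example is $\mathbb R\times S^m$ with $-dt^2+g_{\rm round}$. Light rays are $t\mapsto(t,\gamma(t))$ with $\gamma$ a unit speed great circle. All rays through $(-\pi,-x_0)$ pass through $(0,x_0)$, so this space-time is refocussing at $(0,x_0)$; take $U=(-1,1)\times S^m$.

The Riemannian model of the phenomenon is this. A connected complete Riemannian manifold $(M,g)$ is a *$Y^x_l$-manifold* if every unit speed geodesic $\gamma$ with $\gamma(0)=x$ satisfies $\gamma(l)=x$, for some fixed $l\ne0$. The Bérard-Bergery Theorem says that such an $M^m$, $m>1$, is closed, has finite fundamental group, and has a ring $H^*(M;\mathbb Q)$ generated by one element. For a Cauchy surface $M$ of a refocussing globally hyperbolic space-time with $m>1$, the first two conclusions are known: $M$ is a closed manifold (Low) and $|\pi_1(M)|<\infty$ (Chernov–Rudyak). I use these two facts freely and call them together the *known result*. It is also known that for $\dim M=2,3$ such an $M$ admits a Riemannian metric making it a $Y^x_{2\pi}$-manifold. The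 question, from Chernov, Kinlaw and Sadykov, "Topological properties of manifolds admitting a $Y^x$-Riemannian metric", arXiv:1005.5075 (2010), is whether the third conclusion holds for all $m>1$. Theorem A says that it does.

## Which manifolds occur

**Realization.** If $(M,g_M)$ is a closed $Y^x_l$-manifold, then $(\mathbb R\times M,\,-dt^2+g_M)$ is globally hyperbolic and refocussing at $(0,x)$.

Indeed a unit speed geodesic $\gamma$ with $\gamma(0)=x$ satisfies $\gamma(l)=x$. Applying this to the reversed geodesic gives $\gamma(-l)=x$, so $\gamma(|l|)=x$. Hence every null geodesic through $(-|l|,x)$ passes through $(0,x)$, and any $U\ni(0,x)$ not containing $(-|l|,x)$ works.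

The spheres $S^m$ and the projective spaces $\mathbb{CP}^n$, $\mathbb{HP}^n$, $\mathbb OP^2$ with their symmetric metrics have all geodesics closed with a common period, so they occur. The property descends along a Riemannian covering, since a geodesic downstairs lifts to one that returns. So spherical space forms occur. So does $\mathbb{CP}^{2k+1}/\mathbb Z_2$, where the involution is
$$[z_0:z_1:\dots:z_{2k}:z_{2k+1}]\mapsto[-\bar z_1:\bar z_0:\dots:-\bar z_{2k+1}:\bar z_{2k}].$$
It is an isometry and an involution. It is free: $-\bar z_1=\lambda z_0$ and $\bar z_0=\lambda z_1$ give $z_0=\bar\lambda\bar z_1=-|\lambda|^2z_0$, so $z_0=z_1=0$, and likewise for the other pairs. Thus both cases of Theorem A occur, with $d=2,4,8$ for the three kinds of projective spaces.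

## Dimensions two, three and four

Suppose we know only that $M$ is closed with finite $\pi_1$.

If $m=2$, then $\widetilde M=S^2$ and $M=S^2$ or $\mathbb{RP}^2$, with rings $\mathbb Q[x]/(x^2)$ and $\mathbb Q$. If $m=3$, then $\widetilde M$ is closed and simply connected, so $H^1=0$, and $H^2=0$ by Poincaré duality: $\widetilde M$ is a rational sphere, and $H^*(M;\mathbb Q)$, being the invariant part of $H^*(\widetilde M;\mathbb Q)$, is $\mathbb Q$ or $H^*(S^3;\mathbb Q)$.

At $m=4$ this information runs out. For a closed simply connected 4-manifold, $H^2$ can have any rank $b$, and we must prove $b\le1$. The manifold $S^2\times S^2$ is closed and simply connected but needs two generators. To exclude it we must use the light rays.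

## One focusing event

A sensible first attempt is to imitate the periodic picture. In $\mathbb R\times S^m$ the light from one point refocusses at all times $k\pi$ after its emission. Knowing all rays for all time, one knows all geodesics from a point to a generic point $q$, and can hope to read off the homology of the loop space $\Omega M$. In a refocussing space-time this fails, because we control the light only up to one event. For instance, take $X=\mathbb R\times S^m$ with $-dt^2+h_t$, where $h_t$ is round for $t\le1$ and an arbitrary smooth family of Riemannian metrics for $t\ge 2$. This $X$ is globally hyperbolic: on compact $t$-intervals causal curves have bounded speed on the compact manifold $S^m$, so an inextendible causal curve runs through all values of $t$. It is still refocussing at $(0,x_0)$ through $y=(-\pi,-x_0)$. Nothing is periodic after $t=1$.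

So only the piece between $y$ and the focusing event is available. What lives there is finite-dimensional: broken causal geodesics from $y$ to the slice $\{t=0\}$ with a fixed number $N$ of segments. A second attempt uses this. Start with a broken timelike geodesic from $y$ to $(0,q)$, move its endpoint around a loop in $M$ based at $q$, and try to carry the intermediate break points along so that all segments stay timelike. At the end we hold a broken timelike geodesic from $y$ to $(0,q)$ whose underlying path is homotopic to the old path followed by the loop. If this could be done for all loops at once, $\Omega M$ would factor, in homology, through a finite-dimensional manifold.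

But it cannot be done for all loops. If $M$ is closed and simply connected, $H_*(\Omega M;\mathbb Q)$ is nonzero in infinitely many degrees: otherwise let $j$ be its top degree; in the Serre spectral sequence of the path fibration, $E_2^{m,j}=H^m(M)\otimes H^j(\Omega M)\neq0$ can neither support nor receive a differential, while the path space is contractible. The place where the transport breaks will be visible in the proof: it is where the broken geodesic has become one unbroken light ray from $y$. At such a configuration no motion of the break points makes all segments more timelike.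

Here refocussing enters. All rays from $y$ end over a small ball $\beta$. So the transport is unobstructed for loops in the complement $D=M\setminus\beta$. This gives a statement about the map $\Omega D\to\Omega M$ rather than about $\Omega M$, and we shall see that this is enough.

## Focusing data

**Splitting.** By Bernal–Sánchez (Comm. Math. Phys. 257 (2005)), $X\cong\mathbb R\times\Sigma$ with $g=b(-dt^2+h_t)$, where $b>0$ is a function, the $h_t$ are Riemannian metrics on $\Sigma$ depending smoothly on $t$, $\partial_t$ is future timelike, and all slices $\{t\}\times\Sigma$ are spacelike Cauchy hypersurfaces.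

Each $\partial_t$-line meets $M$ exactly once, so the projection $M\to\Sigma$ is a continuous bijection of $m$-manifolds, and by invariance of domain a homeomorphism. If $M$ is smooth and spacelike, it is transverse to $\partial_t$, and the projection is a diffeomorphism. In the refocussing case, by the known result, $\Sigma$ is closed with finite $\pi_1$.

Causality, and null geodesics as unparametrized curves, do not change under conformal change of the metric. So from now on $g=-dt^2+h_t$. If $v\neq0$ is causal then $dt(v)^2\ge h_t(v,v)$, so $dt(v)\ne0$: along causal curves $t$ is strictly monotone, and parametrized by $t$ they have $h_t$-speed $\le1$. A null geodesic is an inextendible causal curve, hence crosses each slice exactly once.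

**Definition (focusing data).** *Focusing data* consist of $X=\mathbb R\times\Sigma$ with $\Sigma$ compact connected of dimension $m>1$, $g=-dt^2+h_t$ with Cauchy slices, a point $y=(-a,y_0)$ with $a>0$, and the interior $\beta\subset\Sigma$ of a smoothly embedded closed $m$-disc. With $D:=\Sigma\setminus\beta$ it is required that

* (F1) every null geodesic through $y$ crosses $\{0\}\times\Sigma$ in $\beta$;
* (F2) there are $q\in\operatorname{int}D=\Sigma\setminus\overline\beta$ and a piecewise smooth future timelike curve from $y$ to $(0,q)$.

*Example.* Let $\Sigma=\mathbb{CP}^n$ with the Fubini–Study metric scaled so that geodesics have period $\pi$, let $y=(-\pi,x)$, and let $\beta$ be a small ball around $x$. All rays through $y$ cross $t=0$ at $x$, which is (F1). The diameter is $\pi/2<\pi$, so any $q\notin\overline\beta$ is reached from $x$ in time $\pi$ with constant speed $<1$, which is (F2).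

**Lemma 1.** If $X$ is refocussing, then, after possibly reversing time and shifting $t$, $X$ carries focusing data.

*Proof.* The purpose is to make all choices of size before $y$ is chosen. Let $x,U$ be as in the definition of refocussing, and shift $t$ so that $x=(0,x_0)$. Choose $C\ge1$ with $C^{-2}h_0\le h_t\le C^2h_0$ for $|t|\le1$, and let $d_0$ be the $h_0$-distance, with balls $B(\cdot,\cdot)$. For $|t|\le1$ causal curves, parametrized by $t$, have $h_0$-speed $\le C$.

Fix in this order: $\delta\in(0,1)$ with $(-\delta,\delta)\times B(x_0,4C\delta)\subset U$; then $0<\theta<\min(\delta/C,\frac12\operatorname{diam}_{h_0}\Sigma)$; then $\varepsilon\in(0,\delta)$ with $4C\varepsilon<\theta$ and with $\rho:=2C\varepsilon$ smaller than the $h_0$-injectivity radius.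

*A neighbourhood that causal curves do not re-enter.* Put $\eta=\varepsilon/(2C)$, $p^\pm=(\pm\eta,x_0)$ and $V=I^+(p^-)\cap I^-(p^+)$. This set is open and contains $x$. If $z=(t,z_0)\in V$, then $|t|<\eta<\varepsilon$ and $d_0(z_0,x_0)\le C(t+\eta)<2C\eta=\varepsilon$. So $V\subset(-\varepsilon,\varepsilon)\times B(x_0,\varepsilon)\subset U$. If a future causal curve passes through $z_1\in V$, then $z$, then $z_2\in V$, there is a timelike curve from $p^-$ to $z_1$ followed by a causal one to $z$, so $z\in I^+(p^-)$; similarly $z\in I^-(p^+)$. So causal curves meet $V$ in connected sets. Let $y=(t(y),y_0)\notin U$ be such that all null geodesics through $y$ enter $V$.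

*Future or past.* Let $S_y\cong S^{m-1}$ be the set of null vectors at $y$ with $dt=1$; it is connected since $m>1$. For $v\in S_y$ let $\gamma_v$ be its geodesic. The set $\gamma_v^{-1}(V)$ is a nonempty interval which does not contain the parameter of $y$. The set of $v$ for which it lies to the future of $y$, and the set of those for which it lies to the past, are open by continuity of the geodesic flow, are disjoint, and cover $S_y$. So one of them is all of $S_y$. All choices were symmetric under $t\mapsto-t$; reversing time if necessary, assume it is the future.

*The time of $y$.* Suppose $t(y)>-\delta$. A null geodesic goes from $y$ to the future to some $z\in V$. So $t(y)<t(z)<\varepsilon<\delta$, and $d_0(y_0,x_0)<\varepsilon+2C\delta\le3C\delta$. Then $y\in(-\delta,\delta)\times B(x_0,4C\delta)\subset U$, a contradiction. So $t(y)\le-\delta$. Put $a=-t(y)\ge\delta>0$.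

*(F1).* A null geodesic meeting $V$ crosses $t=0$ at $d_0$-distance $<\varepsilon+C\varepsilon\le\rho$ from $x_0$. Take $\beta=B(x_0,\rho)$. As $\rho$ is below the injectivity radius, this is the interior of the smoothly embedded closed disc $\overline{B(x_0,\rho)}$.

*(F2).* Every $q'$ with $d_0(q',y_0)<\delta/C$ is the endpoint of a timelike curve from $y$ to $(0,q')$: follow the $\partial_t$-line from $y$ to $(-\delta,y_0)$, then during time $\delta$ follow a minimizing $h_0$-geodesic from $y_0$ to $q'$ with constant $h_0$-speed $<1/C$, hence with $h_t$-speed $<1$ (if $q'=y_0$, just stay on the $\partial_t$-line). Some point has $d_0$-distance $\ge\frac12\operatorname{diam}$ from $y_0$ by the triangle inequality, and $\Sigma$ is connected, so there is $q'$ with $d_0(q',y_0)=\theta<\delta/C$. As $\theta>2\rho$, the points $y_0$ and $q'$ are not both in $\overline{B(x_0,\rho)}$. One that lies outside is the required $q$. $\square$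

**Lemma 2.** Focusing data lift to any finite connected covering $\pi:\widetilde\Sigma\to\Sigma$.

*Proof.* Give $\mathbb R\times\widetilde\Sigma$ the lifted metric. An inextendible causal curve upstairs projects to an inextendible one: an endpoint of the projection has an evenly covered neighbourhood, so a tail of the lift lies in one sheet and would have an endpoint too. Hence the slices upstairs are Cauchy.

Lift $y$ to $\tilde y$. Send a future null vector with $dt=1$ at $\tilde y$ to the point where its geodesic crosses $t=0$. Since $t$ has positive derivative along the geodesic, the crossing parameter is continuous by the implicit function theorem. So we have a continuous map from the connected sphere $S^{m-1}$ into $\pi^{-1}(\beta)$. Since $\overline\beta$ is a disc, $\pi^{-1}(\overline\beta)$ is a disjoint union of copies of $\overline\beta$, and the image lies in a single copy $\tilde\beta$ of $\beta$. This is (F1). The timelike curve of (F2) lifts to one that starts at $\tilde y$ and ends over $q$, hence outside $\pi^{-1}(\overline\beta)$. $\square$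

## What focusing does to loop spaces

Write $\Omega_q$ for loops based at $q$ and $\Omega(\Sigma;p,q)$ for paths from $p$ to $q$.

**Proposition 3.** Given focusing data, there is $J$ such that for every commutative ring $R$ and every $j>J$ the map $H_j(\Omega_qD;R)\to H_j(\Omega_q\Sigma;R)$ is zero. Moreover the image of $\pi_1(D,q)\to\pi_1(\Sigma,q)$ is finite.

Before proving it, let us test it. The maps of loop spaces are multiplicative, so the image in homology is a subalgebra, for the Pontryagin product.

*$S^2\times S^2$.* Removing a ball gives $D\simeq S^2\vee S^2$. Recall that $H_*(\Omega S^2;\mathbb Q)=T(a)$ is the tensor algebra on one class $a$ of degree $1$; all $a^k\ne0$. Since $H_*(\Omega(S^2\times S^2);\mathbb Q)=T(a)\otimes T(b)$, the class $a^k\ne0$ there, and it comes from $\Omega D$. Proposition 3 is violated, so $S^2\times S^2$ carries no focusing data. This settles the test case of dimension four.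

*$\mathbb{CP}^2$.* Now $D\simeq\mathbb{CP}^1=S^2$ and $H_*(\Omega D;\mathbb Q)=T(a)$. But $\Omega\mathbb{CP}^2\simeq S^1\times\Omega S^5$ has $H_2=0$. So $a^2\mapsto0$, and the image is spanned by $1$ and $a$, in agreement with the proposition.

*$S^3\times S^3$.* Here $D\simeq S^3\vee S^3$, and $H_*(\Omega S^3;\mathbb Q)=\mathbb Q[u]$ with $|u|=2$. All $u^k$ are nonzero and come from $\Omega D$, so $S^3\times S^3$ is excluded.

*$S^m$.* Here $D$ is a disc, and the proposition says nothing, although $\Omega S^m$ is large. This is why the proposition must speak about $D$.

## Transport of broken causal geodesics: proof of Proposition 3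

We are given focusing data $(\Sigma,h_t,y,\beta,q)$ and write $p_0:=y_0$.

**Step 1: finite-dimensional spaces of broken causal geodesics.** This step fixes $N$, and with it the number $J$, once and for all.

Let $\Lambda\ge1$ satisfy $\Lambda^{-2}h_0\le h_t\le\Lambda^2h_0$ for $t\in[-a,0]$, let $d_0$ be the $h_0$-distance, and put $K=[-a,0]\times\Sigma$, which is compact. The map $E(v)=(\text{base point of }v,\exp v)$ is a diffeomorphism from an open neighbourhood $\mathcal O$ of the zero section over a neighbourhood of $K$ onto an open set.

Recall that an open set is (geodesically) *convex* if it is a normal neighbourhood of each of its points. Then any two of its points $p,p'$ are joined by exactly one geodesic inside the set, and its initial vector depends continuously on $(p,p')$. Every point has arbitrarily small convex neighbourhoods. For $z\in K$ let $C$ be a convex open neighbourhood and $\Delta_C(p,p')$ the connecting vector; $\Delta_C(z,z)=0$. Choose a convex open $C_z$ with $z\in C_z\subset C$ and $\Delta_C(C_z\times C_z)\subset\mathcal O$. A connecting geodesic in $C_z$ is also the one in $C$. So for $p,p'\in C_z$ the connecting vector inside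 $C_z$ equals $(E|_{\mathcal O})^{-1}(p,p')$: it does not depend on $z$. Let $\varepsilon_0$ be a Lebesgue number of the cover $\{C_z\}$ of $K$ for the distance $|t-t'|+d_0$.

Choose $N\ge2$ so large that $\tau=a/N$ satisfies $(1+2\Lambda)\tau<\varepsilon_0$ and $2\Lambda\tau<\operatorname{inj}(h_0)$. Put $t_i=-a+i\tau$ for $0\le i\le N$, and $\mathcal N=\{(p,p')\in\Sigma^2:d_0(p,p')<2\Lambda\tau\}$. For $(p,p')\in\mathcal N$ the points $(t_{i-1},p)$ and $(t_i,p')$ have distance $<\varepsilon_0$ and lie in a common $C_z$. So there are smooth functions on $\mathcal N$
$$\sigma_i(p,p')=g(v,v),\qquad v=(E|_{\mathcal O})^{-1}\big((t_{i-1},p),(t_i,p')\big),\qquad 1\le i\le N. \tag{1}$$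
The geodesic $s\mapsto\exp(sv)$, $s\in[0,1]$, is called *the connecting geodesic*; it is timelike, null or spacelike according to the sign of $\sigma_i$. Three facts are needed.

(i) *The set $\{\sigma_i\le0\}$ is compact and contained in $\{d_0\le\Lambda\tau\}$.* If $\sigma_i(p,p')\le0$, the connecting geodesic is causal ($v\ne0$, since its endpoints differ). So $t$ is strictly monotone along it, hence increasing from $t_{i-1}$ to $t_i$. It is future directed and stays in $[t_{i-1},t_i]\times\Sigma$, where causal curves have $h_0$-speed $\le\Lambda$. So $d_0(p,p')\le\Lambda\tau$. Now $\{\sigma_i\le0\}$ is closed in $\mathcal N$ and contained in the compact set $\{d_0\le\Lambda\tau\}\subset\mathcal N$.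

(ii) *If a future timelike curve joins $(t_{i-1},p)$ to $(t_i,p')$, then $(p,p')\in\mathcal N$ and $\sigma_i(p,p')<0$.* As in (i), $d_0(p,p')\le\Lambda\tau$. The curve has diameter $\le(1+\Lambda)\tau<\varepsilon_0$, so it lies in a convex $C_z$. In a convex set, points joined by a timelike curve have a timelike connecting vector (O'Neill, *Semi-Riemannian Geometry*, Lemma 14.2).

(iii) *The derivative.* Let $\gamma$ be the connecting geodesic and split $\dot\gamma=\dot t\,\partial_t+\dot\gamma^{sp}$ with $\dot\gamma^{sp}$ tangent to the slice. Since $\sigma_i=\int_0^1g(\dot\gamma,\dot\gamma)\,ds$, differentiating along a variation through connecting geodesics with variation field $Y$ gives $2\int_0^1g(\nabla_sY,\dot\gamma)\,ds=2\big[g(Y,\dot\gamma)\big]_0^1$, because $\nabla_s\dot\gamma=0$. The ends of $Y$ are $\zeta\in T_p\Sigma$ and $\zeta'\in T_{p'}\Sigma$, tangent to slices. So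
$$d\sigma_i(\zeta,\zeta')=2\big[h_{t_i}(\dot\gamma(1)^{sp},\zeta')-h_{t_{i-1}}(\dot\gamma(0)^{sp},\zeta)\big]. \tag{2}$$
If $\sigma_i=0$, then $\dot\gamma$ is future null, so $|\dot\gamma^{sp}|=\dot t>0$ and $\dot\gamma^{sp}\ne0$.

For $k=(p_1,\dots,p_N)\in\Sigma^N$ write $\sigma_i(k)=\sigma_i(p_{i-1},p_i)$ and define
$$\mathcal K=\{k:(p_{i-1},p_i)\in\mathcal N,\ \sigma_i(k)\le0\ \ \forall i\},\qquad \mathcal U=\{k:(p_{i-1},p_i)\in\mathcal N,\ \sigma_i(k)<0\ \ \forall i\}.$$
By (i), $\mathcal K$ is compact. The set $\mathcal U$ is open in $\Sigma^N$, and $\overline{\mathcal U}\subset\mathcal K$. The set $\mathcal K_D=\{k\in\mathcal K:p_N\in D\}$ is compact.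

**Step 2: over $D$, every configuration can be made more timelike with its endpoint fixed.** The claim is: for each $k\in\mathcal K_D$ there is $\xi=(\xi_1,\dots,\xi_N)\in T_k\Sigma^N$ with $\xi_N=0$ and $d\sigma_i(\xi)<0$ for all $i\in I(k):=\{i:\sigma_i(k)=0\}$.

Recall Gordan's theorem: for finitely many linear functionals $\ell_i$ on a finite-dimensional real vector space, either some $\xi$ satisfies $\ell_i(\xi)<0$ for all $i$, or there are $\lambda_i\ge0$, not all zero, with $\sum\lambda_i\ell_i=0$. (If $0$ is not in the compact convex hull of the $\ell_i$, separate it from the hull.)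

Let $\ell_i(\xi)=d\sigma_i(\xi_{i-1},\xi_i)$ on the space $\{\xi_0=\xi_N=0\}$. If $I(k)$ is empty there is nothing to prove. If the claim fails, we get $\lambda_i\ge0$, not all zero, with $\lambda_i=0$ for $i\notin I(k)$ and $\sum\lambda_i\ell_i=0$. Let $\gamma_i$ be the $i$-th connecting geodesic. By (2), the coefficient of $\xi_i$ gives
$$\lambda_i\dot\gamma_i(1)^{sp}=\lambda_{i+1}\dot\gamma_{i+1}(0)^{sp},\qquad 1\le i\le N-1. \tag{3}$$
Spatial parts are nonzero for indices in $I(k)$, so $\lambda_i>0$ if and only if $\lambda_{i+1}>0$. Hence all $\lambda_i>0$, and all $\gamma_i$ are null. The future null vectors $\lambda_i\dot\gamma_i(1)$ and $\lambda_{i+1}\dot\gamma_{i+1}(0)$ sit at the same point and have equal spatial parts. Their $\partial_t$-components are the lengths of the spatial parts, so the vectors are equal. Thus the $\gamma_i$ fit together, up to affine reparametrization, to one null geodesic from $y$ to $(0,p_N)$ with $p_N\in D$. This contradicts (F1).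

Read backwards, this computation shows where transport along arbitrary loops breaks. Cut a light ray from $y$ at the times $t_i$. Each piece is a causal curve of diameter $\le(1+\Lambda)\tau<\varepsilon_0$, so it lies in some $C_z$ and is the connecting geodesic. With suitable $\lambda_i>0$ equation (3) holds, so $\sum\lambda_i\ell_i=0$ and the $\ell_i$ cannot all be negative. Such $k$ have $p_N\in\beta$.

**Step 3: one vector field for all of $\mathcal K_D$.** We patch the vectors of Step 2. The claim is that there are a smooth vector field $\xi^0$ on $\Sigma^N$ with vanishing $N$-th component and $\delta,\kappa>0$ such that for all $k\in\mathcal K_D$ and all $i$: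
$$-\delta\le\sigma_i(k)\le0\ \Longrightarrow\ d\sigma_i(\xi^0)\le-\kappa. \tag{4}$$

For $k\in\mathcal K_D$ extend the vector of Step 2 to a smooth field $\xi^{(k)}$ with zero last component. By continuity there are an open neighbourhood $W_k$ of $k$ and $\kappa_k,\delta_k>0$ such that on $W_k\cap\mathcal K_D$ we have $d\sigma_i(\xi^{(k)})\le-\kappa_k$ for $i\in I(k)$ and $\sigma_i<-\delta_k$ for $i\notin I(k)$. Finitely many $W_{k_j}$ cover $\mathcal K_D$. Take smooth $\chi_j\ge0$ with support in $W_{k_j}$ and $\sum\chi_j=1$ on $\mathcal K_D$, and set $\xi^0=\sum\chi_j\xi^{(k_j)}$, $\delta=\min\delta_{k_j}$, $\kappa=\min\kappa_{k_j}$. Let $k'\in\mathcal K_D$ with $\sigma_i(k')\ge-\delta$. If $\chi_j(k')>0$, then $k'\in W_{k_j}$, and $i\notin I(k_j)$ would give $\sigma_i(k')<-\delta$; so $i\in I(k_j)$ and $d\sigma_i(\xi^{(k_j)})\le-\kappa$ at $k'$. Summing with weights $\chi_j(k')$ gives (4).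

**Step 4: transport along families of loops in $\operatorname{int}D$.** By (F2) and (ii), the points of the timelike curve at the times $t_1,\dots,t_N$ give $k_0\in\mathcal U$ with last component $q$. Let $Z$ be a finite complex and $f:Z\times[0,1]\to\operatorname{int}D$ continuous with $f(z,0)=f(z,1)=q$. Suppose that on each $Z\times[s_l,s_{l+1}]$ of some subdivision of $[0,1]$, $f$ is $C^1$ in $s$ with $\partial_sf$ continuous in $(z,s)$, and that $|\partial_sf|_{h_0}\le\nu$. Let $C_1$ bound the $h_0$-norm of the derivative of $\sigma_N$ in its second argument on the compact set $\{\sigma_N\le0\}$, and choose $c$ with $c\kappa>C_1\nu$. On the compact manifold $\Sigma^{N-1}$ solve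
$$\dot p_i=c\,\xi^0_i\big(p_1,\dots,p_{N-1},f(z,s)\big),\qquad 1\le i\le N-1, \tag{5}$$
starting at the first $N-1$ components of $k_0$. The right-hand side is continuous in $(z,s,p)$ and smooth in $p$ with $p$-derivatives continuous in $(z,s,p)$. So solutions exist on $[0,1]$, are unique, and depend continuously on $(z,s)$. Put $k(z,s)=(p_1,\dots,p_{N-1},f(z,s))$.

*Then $k(z,s)\in\mathcal U$ for all $z,s$.* Otherwise, for some $z$, let $s^*$ be the first parameter with $k(z,s^*)\notin\mathcal U$. It exists and is positive, since $\mathcal U$ is open and $k(z,0)=k_0\in\mathcal U$. Then $k(z,s^*)\in\overline{\mathcal U}\subset\mathcal K$, and its last component is in $D$. So it lies in $\mathcal K_D\setminus\mathcal U$, and some $\sigma_i$ vanishes there. For $s<s^*$ close to $s^*$ we have $k(z,s)\in\mathcal K_D$ and $-\delta\le\sigma_i<0$. By (4) and (5), off the subdivision points, $\frac{d}{ds}\sigma_i(k(z,s))\le-c\kappa+C_1\nu<0$; the term $C_1\nu$, coming from the motion of the endpoint, is needed only for $i=N$. So the continuous function $s\mapsto\sigma_i(k(z,s))$ is negative and decreasing up to $s^*$ and cannot be $0$ at $s^*$. This is a contradiction.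

The constant $c$ depends on the family $f$, but $N$ does not. This is what makes $J$ uniform.

**Step 5: from configurations to paths.** For $k\in\mathcal K$ let $\Gamma(k)$ be the concatenation of the minimizing $h_0$-geodesics from $p_{i-1}$ to $p_i$. They are unique and vary continuously, because $d_0\le\Lambda\tau<\operatorname{inj}(h_0)$ by (i). So $\Gamma(k)$ is a path from $y_0$ to $p_N$ depending continuously on $k$. Let
$$\mathcal U_q=\{(p_1,\dots,p_{N-1}):(p_1,\dots,p_{N-1},q)\in\mathcal U\},$$
an open subset of $\Sigma^{N-1}$. It is a manifold of dimension $J:=m(N-1)$, so $H_j(\mathcal U_q;R)=0$ for $j>J$.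

**Step 6: regular representatives of homology classes.** Here we show that Step 4 applies to every class. The inclusion $\operatorname{int}D\hookrightarrow D$ is a homotopy equivalence, so we may work with $Y=\Omega_q(\operatorname{int}D)$. The map $|\mathrm{Sing}\,Y|\to Y$ is a weak equivalence, and the homology of a CW complex is the direct limit of the homologies of its finite subcomplexes. So every class in $H_j(Y;R)$ has the form $\varphi_*\zeta$ with $\varphi:Z\to Y$, $Z$ a finite complex and $\zeta\in H_j(Z;R)$.

The map $F(z,s)=\varphi(z)(s)$ has compact image $L\subset\operatorname{int}D$. Choose $\eta>0$ with $4\eta<\operatorname{inj}(h_0)$ such that the $4\eta$-neighbourhood of $L$ lies in $\operatorname{int}D$. By uniform continuity there is a subdivision of $[0,1]$ such that each $F(z,[s_l,s_{l+1}])$ has diameter $<\eta$. Let $f(z,\cdot)$ be the polygon whose restriction to $[s_l,s_{l+1}]$ is the minimizing $h_0$-geodesic from $F(z,s_l)$ to $F(z,s_{l+1})$. Then $d_0(F(z,s),f(z,s))<2\eta$. Moving along the minimizing geodesic from $F(z,s)$ to $f(z,s)$ is a homotopy inside $\operatorname{int}D$, fixed at $s=0,1$. So we may assume $F=f$, and $f$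 has the regularity required in Step 4.

**Step 7: vanishing in high degrees.** With $k(z,s)$ from Step 4, consider the homotopy
$$(z,s)\mapsto\Gamma(k(z,s))*f(z,\cdot)|_{[s,1]}\in\Omega(\Sigma;y_0,q). \tag{6}$$
At $s=0$ it is $z\mapsto\Gamma(k_0)*\varphi(z)$. At $s=1$ it is $z\mapsto\Gamma(k(z,1))*\mathrm{const}_q$, which is homotopic to a composition $Z\to\mathcal U_q\to\Omega(\Sigma;y_0,q)$, the last map being $\Gamma$. For $j>J$ this kills $\zeta$. Since $\Gamma(k_0)*(\cdot):\Omega_q\Sigma\to\Omega(\Sigma;y_0,q)$ is a homotopy equivalence, $\varphi_*\zeta$ maps to $0$ in $H_j(\Omega_q\Sigma;R)$.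

**Step 8: the fundamental group.** Take $Z$ to be a point. By (6), every element of the image of $\pi_1(D,q)$, composed with $\Gamma(k_0)$, lies in a path component of $\Omega(\Sigma;y_0,q)$ met by the compact set $\Gamma(\{k\in\mathcal K:p_N=q\})$. Path components of $\Omega(\Sigma;y_0,q)$ are open, because paths that are uniformly closer than $\operatorname{inj}(h_0)$ are homotopic along minimizing geodesics. So only finitely many occur. Composition with $\Gamma(k_0)$ is a bijection from $\pi_1(\Sigma,q)$ to these components, so the image of $\pi_1(D,q)$ is finite. $\square$

## Odd homotopy groups, Poincaré duality and the proof of Theorem A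

Let $X$ be as in Theorem A. By the known result, $\Sigma\cong M$ is closed with finite $\pi_1$. By Lemmas 1 and 2 the universal cover $\widetilde\Sigma\cong\widetilde M$ is closed, simply connected and carries focusing data. If $m=2$, then $\widetilde\Sigma=S^2$, and we go to Step 4 below. Let $m\ge3$, and write $\Sigma$ for $\widetilde\Sigma$ in Steps 1–3.

Then $D=\Sigma\setminus\beta$ is simply connected, by van Kampen, since $\partial D=S^{m-1}$ is simply connected. And $\Sigma$ is $D$ with an $m$-cell attached, so $\pi_i(D)\to\pi_i(\Sigma)$ is onto for $i\le m-1$.

**Step 1: $\pi_i(\Sigma)\otimes\mathbb Q=0$ for odd $i\le m-1$.** This generalizes the tests on $S^3\times S^3$ and $S^2\times S^2$: an odd homotopy class has a looped class of even degree with infinitely many nonzero powers.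

Suppose a class of infinite order exists in $\pi_i(\Sigma)$, $i$ odd. As $\pi_1=0$, $3\le i\le m-1$. Lift it to $\pi_i(D)$. Let $u'\in H_{i-1}(\Omega D;\mathbb Q)$ be the Hurewicz image of the adjoint $S^{i-1}\to\Omega D$ of the lift, and $u$ its image in $H_{i-1}(\Omega\Sigma;\mathbb Q)$. The rational Hurewicz map $\pi_*\otimes\mathbb Q\to H_*(\,\cdot\,;\mathbb Q)$ of the connected H-space $\Omega\Sigma$ is injective (Cartan–Serre; Milnor–Moore), so $u\neq0$. Being the image of the fundamental class of a sphere, $u$ is primitive: its iterated coproduct in $H_*(\Omega\Sigma)^{\otimes k}$ is $\sum_r1\otimes\cdots\otimes u\otimes\cdots\otimes1$, with $u$ in the $r$-th place. The coproduct is multiplicative and $u$ has even degree, so no signs occur. Hence the component of the iterated coproduct of $u^k$ in $H_{i-1}(\Omega\Sigma)^{\otimes k}$ is $k!\,u\otimes\cdots\otimes u\ne0$. So $u^k\ne0$ for all $k$. But $\Omega D\to\Omega\Sigma$ is an H-map, so $u^k$ is the image of $(u')^k\in H_{k(i-1)}(\Omega D;\mathbb Q)$, and this image is zero for $k(i-1)>J$ by Proposition 3. Contradiction.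

The restriction $i\le m-1$ is needed: for $\Sigma=S^m$ with $m$ odd, $\pi_m\otimes\mathbb Q\ne0$, but $D$ is contractible and nothing lifts.

**Step 2: below degree $m$ the cohomology is polynomial.** Recall that a simply connected closed manifold $\Sigma$ has a minimal Sullivan model $(\Lambda V,d)$. This is a free graded commutative algebra on a graded space with $V^1=0$ and $V^i\cong\operatorname{Hom}(\pi_i(\Sigma),\mathbb Q)$ finite-dimensional, with a differential of degree $+1$ such that $dv$ is a sum of products of at least two generators (*decomposable*), and with $H(\Lambda V,d)\cong H^*(\Sigma;\mathbb Q)$ as rings. For $S^2$ the model is $\Lambda(x,y)$, $|x|=2$, $|y|=3$, $dx=0$, $dy=x^2$.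

By Step 1, $V^{\le m-1}$ is concentrated in even degrees. Let $P=\mathbb Q[V^{\le m-1}]$, a polynomial ring in even degrees. For $v\in V^i$ with $i\le m-1$, $dv$ is decomposable of degree $i+1$, which is odd if $v\ne0$. Since $V^1=0$, each product of two or more generators of total degree $i+1$ involves only generators of degree $\le i-1$. So $dv\in P^{i+1}=0$. Hence $d|_P=0$. Moreover $(\Lambda V)^j=P^j$ for $j\le m-1$ and $(\Lambda V)^m=P^m\oplus V^m$. So there are no nonzero coboundaries in degrees $\le m$. Hence the ring map $P\to H^*(\Sigma;\mathbb Q)$ is an isomorphism in degrees $<m$ and injective in degree $m$, where $H^m(\Sigma;\mathbb Q)=\mathbb Q$.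

**Step 3: duality leaves one variable.** If $V^{\le m-1}=0$, then $H^*(\Sigma;\mathbb Q)=H^*(S^m;\mathbb Q)$. Otherwise let $x_1,\dots,x_\ell$, $\ell\ge1$, be a homogeneous basis of $V^{\le m-1}$ with degrees $a_1\le\dots\le a_\ell$. Let $\nu$ be a monomial with $0<\deg\nu<m$, for example $x_1$. It is a nonzero class, so by Poincaré duality there is a class in $H^{m-\deg\nu}=P^{m-\deg\nu}$ whose product with $\nu$ is nonzero. So there is a monomial $\nu'$ with $\deg\nu\nu'=m$. In particular $P^m\ne0$. The monomials of degree $m$ are a basis of $P^m$, and $\dim P^m\le\dim H^m=1$. So there is exactly one monomial $\mu$ of degree $m$, and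
$$\text{every monomial of degree}\le m\ \text{divides}\ \mu. \tag{7}$$

Suppose $\ell\ge2$, and let $i$ be the exponent of $x_1$ in $\mu$. By (7), $x_2\mid\mu$. So $x_1^ix_2\mid\mu$ and $(i+1)a_1\le ia_1+a_2\le m$. By (7), $x_1^{i+1}\mid\mu$, a contradiction. So $\ell=1$ and $P=\mathbb Q[x]$ with $d=\deg x$ even. As $P^m\ne0$, $m=nd$ for some $n$, and $P^m=H^m$. So $H^*(\Sigma;\mathbb Q)=\mathbb Q[x]/(x^{n+1})$.

**Step 4: descent to $M$.** The covering $\widetilde M\to M$ is finite, so by transfer $H^*(M;\mathbb Q)=H^*(\widetilde M;\mathbb Q)^{\pi_1(M)}$. If $\widetilde M$ is a rational sphere, the invariants are $\mathbb Q$ or $H^*(S^m;\mathbb Q)$. Otherwise $g^*x=c(g)x$ with $c:\pi_1(M)\to\mathbb Q^*$ a homomorphism from a finite group, so $c(g)=\pm1$. The invariants are generated by $x$ if $c\equiv1$, and by $x^2$ otherwise. In all cases $H^*(M;\mathbb Q)$ is generated by one element. $\blacksquare$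

## Deck transformations

**Theorem C.** In the situation of Theorem A:

* If $m$ is odd, $M$ is orientable and $H^*(M;\mathbb Q)\cong H^*(S^m;\mathbb Q)$.
* If $m$ is even, write $H^*(\widetilde M;\mathbb Q)=\mathbb Q[x]/(x^{n+1})$ (with $n=1$ for a rational sphere). Then $|\pi_1(M)|\le2$. If $n$ is even, $\pi_1(M)=1$. If $|\pi_1(M)|=2$, then $n$ is odd and $H^*(M;\mathbb Q)=\mathbb Q[x^2]/\big((x^2)^{(n+1)/2}\big)$.

*Proof.* A deck transformation $g\ne1$ of the closed manifold $\widetilde M$ has no fixed points, so its Lefschetz number vanishes.

If $m$ is odd, $\widetilde M$ is a rational sphere by Theorem A, since otherwise $m=nd$ is even. The Lefschetz number is $1-\deg g=0$. So all $g$ preserve orientation, $M$ is orientable, and the invariant ring is $H^*(S^m;\mathbb Q)$.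

If $m$ is even, all cohomology sits in even degrees, and $g$ acts on $x^i$ by $c(g)^i$ with $c(g)=\pm1$. So $0=\sum_{i=0}^nc(g)^i$. For $c(g)=1$ the sum is $n+1$, and for $c(g)=-1$ it is $1$ or $0$ according as $n$ is even or odd. So $g\neq1$ forces $c(g)=-1$ and $n$ odd. Thus $c:\pi_1(M)\to\{\pm1\}$ is injective, and $\pi_1(M)=1$ for $n$ even. If $|\pi_1(M)|=2$, the invariants are spanned by the even powers $1,x^2,\dots,x^{n-1}$. $\blacksquare$

Both orders occur for $m$ even: compare $S^m$ with $\mathbb{RP}^m$, or $\mathbb{CP}^{2k+1}$ with $\mathbb{CP}^{2k+1}/\mathbb Z_2$.

## Integral homology in a range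

Proposition 3 holds over every commutative ring. In a range of connectivity this gives integral information.

**Theorem D.** In the situation of Theorem A let $\widetilde M$ be $(r-1)$-connected, $r\ge2$, with $m\le3r-1$. Then either $\widetilde M$ is a homotopy sphere, or $m=2k$ with $k\in\{2,4,8\}$ and $\widetilde M\simeq S^k\cup e^{2k}$ with attaching map of Hopf invariant $\pm1$. In particular, if $m=4$ then $\widetilde M$ is homeomorphic to $S^4$ or $\mathbb{CP}^2$. If $m=5$ and $M$ is smooth and spacelike, then $\widetilde M$ is diffeomorphic to $S^5$. The bound $3r-1$ cannot be replaced by $3r$ ($\mathbb{CP}^3$: $r=2$, $m=6$).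

Two tools are needed. Let $F$ be a field. The *Bott–Samelson theorem* says that for a connected complex $K$ with suspension $SK$, $H_*(\Omega SK;F)=T(\widetilde H_*(K;F))$, the tensor algebra. The *Adams–Hilton model* of a CW complex with one $0$-cell and no $1$-cells is a chain algebra over $F$, free as an algebra on one generator of degree $j-1$ for each $j$-cell, $j>0$, whose homology is the algebra $H_*(\Omega\,\cdot\,;F)$. The model of a subcomplex is a subalgebra, and its inclusion induces the map of loop space homologies. For $\mathbb{CP}^2=S^2\cup e^4$ it is $T(a,z)$ with $|a|=1$, $|z|=3$, $\partial a=0$, and $\partial z$ a multiple of $a^2$. As $H_2(\Omega\mathbb{CP}^2;F)=H_2(S^1\times\Omega S^5;F)=0$, the multiple is nonzero.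

*Proof.* Let $\Sigma$ be the universal cover with its focusing data and $D=\Sigma\setminus\beta$.

**Step 1: the case $r>m/2$.** For $r\le i<m$ we have $H_i(\Sigma)\cong H^{m-i}(\Sigma)$ with $0<m-i\le m-r<r$, and this is zero by $(r-1)$-connectedness. So $\Sigma$ is a simply connected homology sphere. By Hurewicz a generator of $H_m(\Sigma)=\mathbb Z$ is represented by a map $S^m\to\Sigma$, which is a homotopy equivalence by Whitehead's theorem. So $\Sigma$ is a homotopy sphere.

From now on $r\le m/2$, so $m\ge4$, and $D$ is simply connected as in the proof of Theorem A. Since $H_m(\Sigma)\to H_m(\Sigma,D)=\mathbb Z$ is an isomorphism, the exact sequence of the pair gives $H_i(D)=H_i(\Sigma)$ for $0\le i<m$ and $H_i(D)=0$ for $i\ge m$, with any coefficients.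

**Step 2: $D$ is a suspension.** This is the place where $m\le3r-1$ is used, and its purpose is to make $H_*(\Omega D;F)$ a free algebra.

By duality $H_i(D)=0$ for $i>m-r$, and $H_{m-r}(D)\cong H^r(\Sigma)\cong\operatorname{Hom}(H_r(\Sigma),\mathbb Z)$ is free, since $H_{r-1}(\Sigma)=0$. A simply connected space with finitely generated homology has a minimal cell structure: a $j$-cell for each infinite cyclic summand of $H_j$, and a $j$-cell and a $(j+1)$-cell for each finite cyclic summand. So $D$ has the homotopy type of a finite complex with one $0$-cell and all other cells in dimensions $r,\dots,m-r\le2r-1$.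

Such a complex is a suspension up to homotopy. Attach the cells in order of dimension. The $r$-skeleton is a wedge of $r$-spheres, that is, the suspension of a wedge of $(r-1)$-spheres. Suppose we have reached $SK'$ with $K'$ having one $0$-cell and all other cells in dimensions $\ge r-1$, so $K'$ is $(r-2)$-connected. The attaching map of the next cell is in $\pi_{k-1}(SK')$ with $k\le2r-1$. By Freudenthal, $\pi_{k-2}(K')\to\pi_{k-1}(SK')$ is onto, because $k-2\le2(r-2)+1$. So the attaching map is the suspension of some $\alpha\in\pi_{k-2}(K')$, and the new complex is $S(K'\cup_\alpha e^{k-1})$. Hence $D\simeq SK$ with $K$ $(r-2)$-connected. By Bott–Samelson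
$$H_*(\Omega D;F)=T(W),\qquad W=s^{-1}\widetilde H_*(D;F), \tag{8}$$
where $s^{-1}$ lowers degrees by one. $W$ is finite-dimensional and sits in positive degrees.

**Step 3: the image of $H_*(\Omega D;F)$ is a one-relator algebra.** Let $A$ be the Adams–Hilton algebra of the complex modelling $D$, so $H(A)=T(W)$. Then $\Sigma\simeq D\cup e^m$ has the Adams–Hilton algebra $A\sqcup T(z_0)$ (free product) with $|z_0|=m-1$ and $\partial z_0\in A$ a cycle of degree $m-2$. The inclusion $A\to A\sqcup T(z_0)$ induces $H_*(\Omega D;F)\to H_*(\Omega\Sigma;F)$.

Choose cycles in $A$ representing a basis of $W$. This defines a morphism of chain algebras $\phi:(T(W),0)\to A$ which is an isomorphism in homology. Let $w\in T(W)_{m-2}$ correspond to the class of $\partial z_0$. Then $\partial z_0-\phi(w)=\partial b$ with $b\in A$. Put $z=z_0-b$. So $A\sqcup T(z_0)=A\sqcup T(z)$ and $\partial z=\phi(w)$. Let $B=T(W)\sqcup T(z)=T(W\oplus Fz)$ with $\partial|_W=0$ and $\partial z=w$. Then $\phi$ extends by $z\mapsto z$ to $\Phi:B\to A\sqcup T(z)$.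

*$\Phi$ is a quasi-isomorphism.* Filter both sides by the number of $z$'s being $\le p$. These are subcomplexes, since $\partial z$ contains no $z$. The $p$-th graded quotients consist of words $a_0za_1z\cdots za_p$. So they are $T(W)^{\otimes(p+1)}$ and $A^{\otimes(p+1)}$, shifted, with differentials coming from $T(W)$ and $A$ only, up to signs. By Künneth over $F$, $\phi^{\otimes(p+1)}$ is a quasi-isomorphism. The five lemma and induction on $p$ give the assertion for each filtration stage, and passage to the direct limit gives it for $\Phi$.

So $H_*(\Omega D;F)\to H_*(\Omega\Sigma;F)$ is identified with $T(W)\to H(B)$. In $B$ the differential lowers the number of $z$'s by exactly one. Hence a boundary containing no $z$ is the boundary of the part with exactly one $z$, and these boundaries form $\partial\big(T(W)\,z\,T(W)\big)=T(W)\,w\,T(W)=(w)$. So the image of $H_*(\Omega D;F)$ is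
$$A'=T(W)/(w).$$
By Proposition 3 it vanishes in degrees $>J$, and it is finite-dimensional in each degree. So $A'$ is finite-dimensional.

**Step 4: a one-relator algebra of finite dimension has at most one generator.** This is an estimate of Golod–Shafarevich type. Put $T=T(W)$ and $T^+=T\otimes W$, the span of the words of length $\ge1$. Then $w\in T^+$ since $m-2>0$. We have $TwT^+=TwTW=(w)W$, so $(w)=Tw+(w)W$.

Consider the multiplication map $A'\otimes W\to A'$. Its source is $T\otimes W/\big((w)\otimes W\big)=T^+/(w)W$, and it is the natural map $T^+/(w)W\to T/(w)$. Its cokernel is $T/T^+=F$, as $(w)\subset T^+$. Its kernel is $(w)/(w)W$. The map $T\to(w)/(w)W$, $a\mapsto aw$, is onto. It kills $(w)$, since $(w)w\subset(w)T^+=(w)W$. So the kernel is a quotient of $A'$ shifted by $m-2$. Let $A'(t)$ and $W(t)$ be the Hilbert series. Taking dimensions in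
$$0\to(w)/(w)W\to A'\otimes W\to A'\to F\to0,$$
we get coefficientwise
$$A'(t)\big(1-W(t)+t^{m-2}\big)\ge1. \tag{9}$$
For $\mathbb{CP}^2$ this reads $(1+t)(1-t+t^2)=1+t^3\ge1$. As $A'$ is finite-dimensional, (9) is an inequality between polynomials and may be evaluated at $t=1$: $A'(1)(2-\dim W)\ge1$. Since $A'(1)>0$, $\dim W\le1$. That is,
$$\sum_{0<i<m}\dim H_i(\Sigma;F)\le1\quad\text{for every field }F. \tag{10}$$

**Step 5: homotopy types.** First, $H_{m-1}(\Sigma;\mathbb Z)\cong H^1(\Sigma;\mathbb Z)=0$. A $p$-torsion element of $H_i(\Sigma;\mathbb Z)$, $0<i\le m-2$, would give, by universal coefficients, nonzero classes in both $H_i(\Sigma;\mathbb F_p)$ and $H_{i+1}(\Sigma;\mathbb F_p)$, contradicting (10). So the homology is torsion free, and by (10) over $\mathbb Q$ its total rank in degrees $0<i<m$ is at most one. If the rank is zero, $\Sigma$ is a homology sphere, hence a homotopy sphere as in Step 1. If it is one, duality puts it in the middle degree: $m=2k$, $H_k=\mathbb Z$, with $k\ge r\ge2$. Then $D$ is simply connected with the homology of $S^k$, so $D\simeq S^k$ by Hurewicz and Whitehead, and $\Sigma\simeq S^k\cup e^{2k}$. The square of a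 generator of $H^k$ is $\pm$ a generator of $H^{2k}$ because the intersection form is unimodular. This says that the Hopf invariant is $\pm1$. By Adams, $k\in\{2,4,8\}$.

**Step 6: dimensions four and five, and sharpness.** For $m=4,5$ take $r=2$; then $m\le5=3r-1$. Let $m=4$. Then $\Sigma$, a smooth manifold homeomorphic to $\widetilde M$, is simply connected with intersection form zero or $(\pm1)$. By Freedman's theorem it is homeomorphic to $S^4$ or $\mathbb{CP}^2$; the other manifold with form $(\pm1)$ has nonzero Kirby–Siebenmann invariant, so it is not smooth. Let $m=5$. Since $5$ is odd, $\Sigma$ is a homotopy $5$-sphere, hence diffeomorphic to $S^5$ (Kervaire–Milnor, $\Theta_5=0$). For $M$ smooth spacelike, $\widetilde M$ is diffeomorphic to $\Sigma$.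

Finally, $\mathbb{CP}^3$ is a Cauchy surface of a refocussing space-time by the Realization statement. It is simply connected with $r=2$ and $m=6=3r$. It is not a homotopy sphere, and $6=2k$ gives $k=3\notin\{2,4,8\}$. $\blacksquare$

The conclusion (10) is not claimed outside this range; in particular nothing is said there about rings over $\mathbb F_p$ with one generator.

The converse of Theorem A is false, and Theorem D shows it. Let $M=SU(3)/SO(3)$, a closed manifold of dimension $8-3=5$. The exact sequence of the fibration $SO(3)\to SU(3)\to M$ gives $\pi_1(M)=0$ and $\pi_2(M)\cong\pi_1(SO(3))=\mathbb Z/2$, so $H_2(M)=\mathbb Z/2$. By duality $H_3(M)\cong H^2(M)=0$ and $H_4(M)\cong H^1(M)=0$. So $M$ is a rational homology $5$-sphere, and $H^*(M;\mathbb Q)$ has one generator. But $M$ is not a homotopy sphere, so by Theorem D it is not a Cauchy surface of a refocussing globally hyperbolic space-time.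

## A single focusing event suffices

The proofs used refocussing only through one set of focusing data. Here is the resulting statement.

**Theorem B.** Let $X^{m+1}$, $m>1$, be connected, time-oriented and globally hyperbolic. Let $\Sigma_0\subset X$ be a compact smooth spacelike Cauchy hypersurface, $y\in X$, and $\beta\subset\Sigma_0$ the interior of a smoothly embedded closed $m$-disc. Assume that all null geodesics through $y$ meet $\Sigma_0$ in $\beta$, and that $I^+(y)$ meets $\Sigma_0\setminus\overline\beta$. Put $D=\Sigma_0\setminus\beta$. Then $\pi_1(\Sigma_0)$ is finite. There is $J$ such that $H_j(\Omega D;R)\to H_j(\Omega\Sigma_0;R)$ is zero for all $j>J$ and all commutative rings $R$. All conclusions of Theorems A, C, D hold for $M=\Sigma_0$.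

*Proof.* By Bernal–Sánchez (Lett. Math. Phys. 77 (2006)) there is a Cauchy temporal function having $\Sigma_0$ as a level set, with the corresponding orthogonal splitting $X\cong\mathbb R\times\Sigma_0$. Shift it so that $\Sigma_0=\{t=0\}$, and make the conformal change to $-dt^2+h_t$. As $I^+(y)$ meets $\Sigma_0$, we have $t(y)<0$; put $a=-t(y)$. The two assumptions are (F1) and (F2). So we have focusing data, and $\Sigma_0$ is connected because $X$ is.

Proposition 3 gives the vanishing statement. Since $\Sigma_0$ is $D$ with an $m$-cell attached and $m\ge2$, the map $\pi_1(D)\to\pi_1(\Sigma_0)$ is onto, so the second part of Proposition 3 gives that $\pi_1(\Sigma_0)$ is finite. Hence the universal cover of $\Sigma_0$ is a finite covering, and by Lemma 2 it carries focusing data. This, together with compactness of $\Sigma_0$ and finiteness of $\pi_1(\Sigma_0)$, is all that the proof of Theorem A used, so that proof applies verbatim. The proofs of Theorems C and D used only Theorem A and focusing data on the universal cover. $\blacksquare$
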